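# A genus 2 surface group in a right-angled Artin group without long cycles

All graphs are finite, simple and undirected. We write $[g,h]=ghg^{-1}h^{-1}$. For $n\ge 3$, $C_n$ is the cycle on $n$ vertices, and $\sigma_i$ will always denote a sign change: an automorphism inverting one generator and fixing the others.

## 1. Eight pentagons inside $\mathbb G(C_5)$

Draw a right-angled pentagon in the hyperbolic plane, with its sides labeled $a,c,e,b,d$ in cyclic order. The labels are chosen so that alphabetical neighbors $ab,bc,cd,de,ea$ are the pairs of sides that do not touch. Let $W$ be the group generated by the reflections in the five sides. By Poincaré's theorem $W$ has the presentation with generators $a,b,c,d,e$, relations $a^2=\dots=e^2=1$, and commuting relations exactly for the touching pairs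
$$ac,\quad ce,\quad eb,\quad bd,\quad da .$$
The translates of the pentagon tile $\mathbb H^2$, and every nontrivial point stabilizer is conjugate to some $\langle y\rangle$ or to some $\langle y,z\rangle\cong(\mathbb Z/2)^2$ with $y,z$ touching sides.

Color the sides with three colors: $a,b$ get $p$, $c,d$ get $q$, and $e$ gets $r$. Let $p,q,r$ be a basis of $(\mathbb Z/2)^3$. The coloring defines a homomorphism $W\to(\mathbb Z/2)^3$, because the target is abelian of exponent 2. Let $H$ be its kernel, a normal subgroup of index 8. For the touching pairs $ac,ce,eb,bd,da$ the color pairs are $(p,q),(q,r),(r,p),(p,q),(q,p)$, each of them independent. So every point stabilizer injects into $(\mathbb Z/2)^3$, and $H$ acts freely. The surface $\mathbb H^2/H$ is made of $8$ pentagons, $8\cdot\frac52=20$ edges and $8\cdot\frac54=10$ vertices, so $\chi=10-20+8=-2$. The homomorphism $(\mathbb Z/2)^3\to\{\pm1\}$ sending $p,q,r$ to $-1$ sends every generator of $W$ to $-1$, so on $W$ it computes the parity of word length. It is trivial on $H$; hence elements of $H$ have even length and preserve orientation. So $H$ is the fundamental group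 of the closed orientable surface of genus 2.

**Definition.** For a graph $\Gamma$ with vertex set $X$, the partially commutative group, or right-angled Artin group, is
$$\mathbb G(\Gamma)=\langle X\mid xy=yx\text{ whenever }x,y\text{ are adjacent in }\Gamma\rangle .$$

No edges gives a free group, all edges give $\mathbb Z^k$, and $\mathbb G(C_4)=F_2\times F_2$. A word in the generators and their inverses is reduced if it is a shortest word for its element. The textbook fact that we need is that a word which is not reduced contains a subword $x^{\varepsilon}ux^{-\varepsilon}$ with $x$ a generator, $\varepsilon=\pm1$, and every letter of $u$ coming from a vertex adjacent to $x$ ($u$ may be empty). In $W$ we use only a triviality: a word containing $yuy$, with all letters of $u$ commuting with $y$, is not a shortest word, since $yuy=u$.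

Now put $H$ into $B=\mathbb G(C_5)$, with generators $x_a,\dots,x_e$ commuting exactly for the five touching pairs. Let $p$ invert $x_a,x_b$, let $q$ invert $x_c,x_d$, let $r$ invert $x_e$, each fixing the other generators. Write $s_y$ for the color of $y$. In $B\rtimes\langle p,q,r\rangle$ put $\Phi_0(y)=x_ys_y$. Then $\Phi_0(y)^2=x_y\,s_y(x_y)=x_yx_y^{-1}=1$. If $y,z$ touch, their colors differ, so $s_y$ fixes $x_z$ and $s_z$ fixes $x_y$. Hence $\Phi_0(y)\Phi_0(z)=x_yx_zs_ys_z=\Phi_0(z)\Phi_0(y)$, and $\Phi_0$ is a homomorphism on $W$. Moving all signs to the right in the image of a word $w=y_1\cdots y_m$, we get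
$$\Phi_0(w)=U_0(w)\,s_{y_1}\cdots s_{y_m},\qquad U_0(w)=x_{y_1}\cdot s_{y_1}(x_{y_2})\cdot s_{y_1}s_{y_2}(x_{y_3})\cdots .$$
So $U_0(w)$ is the word $w$ with signs attached. For instance $ab\in H$ goes to $x_ax_b^{-1}$, and $acbd\in H$ goes to $x_ax_cx_b^{-1}x_d^{-1}$. On $H$ the product of the signs is trivial, so $\Phi_0(H)\subseteq B$.

If a nonempty word $w$ has no subword $yuy$ with all letters of $u$ commuting with $y$, then $U_0(w)$ has no subword $x^\varepsilon u'x^{-\varepsilon}$ of the forbidden kind, so $U_0(w)$ is reduced and nontrivial. Every nontrivial element of $H$ is represented by such a word, namely a shortest one. So $\Phi_0$ embeds $H$ in $\mathbb G(C_5)$.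

## 2. Must a surface group come from a long cycle?

In these notes the fundamental group of a closed hyperbolic surface means the fundamental group of a connected closed surface, orientable or not, of Euler characteristic less than $-1$.

The example works for every $n\ge5$. Take a right-angled hyperbolic $n$-gon, give side $y$ the sign change $\sigma_y$ inverting $x_y$ only, and repeat the argument. Distinct $\sigma_y$ are independent, so the kernel acts freely. It has index $2^n$, and $\chi=2^n(1-\frac n2+\frac n4)=-2^{n-2}(n-4)\le-8$. So each $\mathbb G(C_n)$ with $n\ge5$ contains a closed hyperbolic surface group.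

For $n=4$ the polygon is a Euclidean square and the same computation gives $\chi=0$, a torus. In fact $\mathbb G(C_4)=F_2\times F_2$ contains no closed hyperbolic surface group. This follows from a general remark.

**Lemma 1.** If a closed hyperbolic surface group $\Sigma$ embeds in $G_1\times G_2$, then it embeds in $G_1$ or in $G_2$.

*Proof.* Let $K_1,K_2\le\Sigma$ be the kernels of the two projections. They are normal with $K_1\cap K_2=1$, so they commute elementwise. Suppose both are nontrivial and pick $1\ne a\in K_1$. In the torsion-free, non-elementary hyperbolic group $\Sigma$, centralizers of nontrivial elements are infinite cyclic. So $K_2\le C(a)$ is infinite cyclic and normal. A subgroup of index at most 2 in $\Sigma$ then centralizes $K_2$, so it lies in a cyclic group, and $\Sigma$ is virtually cyclic, a contradiction. $\square$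

Subgroups of free groups are free and $\Sigma$ is not free, so $F_2\times F_2$ is excluded; so are free groups and $\mathbb Z^k$. These cases suggest that a surface group forces a long cycle. This is our problem.

*Is there a partially commutative group $\mathbb G(\Gamma)$ that contains the fundamental group of a closed hyperbolic surface but contains no subgroup isomorphic to $\mathbb G(C_n)$, for any $n\ge5$?*

It is posed by Montserrat Casals-Ruiz, Andrew Duncan and Ilya Kazachkov in "Embeddings between partially commutative groups: two counterexamples", arXiv:1306.3087 (2013).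

## 3. The complement of the six-vertex path

The answer is yes. Let $P_6$ be the path $1-2-3-4-5-6$ and let $\overline{P_6}$ be its complement, with edges $13,14,15,16,24,25,26,35,36,46$. Put
$$A=\mathbb G(\overline{P_6})=\langle x_1,\dots,x_6\mid x_ix_j=x_jx_i\text{ for }|i-j|\ge2\rangle .$$
The path itself is the graph of non-commutation: consecutive generators do not commute, all others do.

**Theorem 1.** $A$ contains the fundamental group of the closed orientable surface of genus 2 (Euler characteristic $-2$).

**Theorem 2.** For every $n\ge5$, $A$ contains no subgroup isomorphic to $\mathbb G(C_n)$.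

Does Theorem 2 need a proof beyond looking at the graph? The graph $\overline{P_6}$ has no induced $C_n$ with $n\ge5$: an induced $C_5$ would give an induced $\overline{C_5}\cong C_5$ in the path $P_6$, and an induced $C_6$ would be all of $\overline{P_6}$, which has $10$ edges. But this does not settle the matter, as another six-vertex graph shows.

Take $\overline{C_6}$, with vertices $1,\dots,6$ in cyclic order and non-commutation along the hexagon. It too has no induced $C_5$ (same argument: the hexagon has no induced $C_5$) and is not $C_6$, being 3-regular. Yet $\mathbb G(\overline{C_6})$ contains $\mathbb G(C_5)$. Indeed, with subscripts for the subgroups generated by the listed generators, $\mathbb G(\overline{C_6})$ is an HNN extension of its subgroup on $1,\dots,5$, with stable letter $t=x_6$ centralizing $K=\langle x_2,x_3,x_4\rangle$. Put $H_1=\langle x_2,x_3,x_4,x_5\rangle$ and $H_2=\langle x_1,x_2,x_3,x_4\rangle$. Consider a product alternating between elements $h\in H_1\smallsetminus K$ and elements $tkt^{-1}$ with $k\in H_2\smallsetminus K$. It contains no $tkt^{-1}$ with $k\in K$ and no $t^{-1}ht$ with $h\in K$,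 so it is nontrivial by Britton's lemma. Hence $\langle H_1,tH_2t^{-1}\rangle\cong H_1*_KH_2$. With $x_1'=tx_1t^{-1}$, the commuting pairs in the resulting presentation are $24$, $41'$, $1'3$, $35$, $52$, which form a pentagon.

In $A$ this trick collapses, because there $x_6$ commutes with $x_1$ and $x_6x_1x_6^{-1}=x_1$. But any proof of Theorem 2 must deal with conjugates, not just with vertices. Note also that $\mathbb G(C_4)$ does embed in $A$, as $\langle x_1,x_2\rangle\times\langle x_5,x_6\rangle$. So the proof has to use $n\ne4$.

## 4. Folding the path onto a pentagon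

We look for a surface group in $A$. With no induced pentagon, we cannot send the five generators of $B=\mathbb G(C_5)$ to five generators of $A$. Look instead at non-commutation: for $B$ it is the pentagon $a-b-c-d-e-a$, for $A$ the path $1-\dots-6$. Glue the two ends of the path and you get the pentagon. So set
$$\hat a=x_1x_6,\quad \hat b=x_2,\quad\hat c=x_3,\quad\hat d=x_4,\quad\hat e=x_5 .$$
The elements $\hat y,\hat z$ commute for each of the pairs $ac,ce,eb,bd,da$: the index pairs involved are $13,63$; $35$; $52$; $24$; $41,46$. So $x_y\mapsto\hat y$ defines a homomorphism $\theta:B\to A$. The first approach is to compose it with the embedding $H\to B$ of Section 1.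

The map $\theta$ is not injective. In $A$,
$$\theta([x_a,x_b])=[x_1x_6,x_2]=[x_1,x_2],\qquad \theta([x_a,x_e])=[x_1x_6,x_5]=[x_6,x_5],$$
and these commute. In $B$, the vertices $a,b,e$ span $\langle x_a\rangle*\langle x_b,x_e\rangle$, and the two products of $[x_a,x_b]$ and $[x_a,x_e]$ are distinct normal forms of length 8 in this free product. So $[[x_a,x_b],[x_a,x_e]]$ is a nontrivial element of the kernel. (This little obstruction returns in the proof of Theorem 2.)

One may hope that $\Phi_0(H)$ avoids the kernel. It does not. Let $w$ be the word $c\,baeab\,c\,baeab$. It lies in $H$, as every letter occurs an even number of times, and attaching signs gives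
$$U_0(w)=[x_c,z],\qquad z=x_bx_a^{-1}x_ex_ax_b^{-1}.$$
Written out with twelve letters, this is a reduced word: two occurrences of $x_c^{\pm1}$ have an $x_b^{\pm1}$ between them; successive occurrences of $x_b^{\pm1}$ are separated by an $x_a^{\pm1}$ or by $x_c^{-1}$; successive occurrences of $x_a^{\pm1}$ by an $x_e^{\pm1}$ or an $x_b^{\pm1}$; and the two occurrences of $x_e^{\pm1}$ by an $x_a$. Each separating letter fails to commute with the letter it separates. So $w$ is nontrivial in $H$. But
$$\theta(z)=x_2(x_1x_6)^{-1}x_5(x_1x_6)x_2^{-1}=x_2\,(x_6^{-1}x_5x_6)\,x_2^{-1}=x_6^{-1}x_5x_6$$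
commutes with $x_3$, so $\theta(U_0(w))=1$.

The failure is visible: in $aea$ the two letters $a$ received opposite signs, so the two $x_1$'s canceled across $x_5$, and then the two $x_2$'s met and canceled. Had the letter $e$ also flipped the sign of $x_1$ and $x_6$, the two $a$'s would have had the same sign and $x_1^{\pm2}$ would have kept the $x_2$'s apart. We are free to choose the signs this way: $e$ does not touch $a$, so nothing prevents $s_e$ from inverting $\hat a$. The surface group $H$ stays the same; only its signs change.

## 5. Sign systems and the proof of Theorem 1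

For $S\subseteq\{1,\dots,6\}$ let $A_S=\langle x_i:i\in S\rangle$, and write $A_{126}$ for $A_{\{1,2,6\}}$, and so on. It is standard that $A_S$ is the partially commutative group on the induced subgraph. Killing the other generators gives a retraction $A\to A_S$; hence $A_S\cap A_T=A_{S\cap T}$. The groups $A_{i,i+1}$ are free of rank 2.

Let $E=(\mathbb Z/2)^6=\langle\sigma_1,\dots,\sigma_6\rangle$ act on $A$, with $\sigma_i$ inverting $x_i$ and fixing the other $x_j$.

**Definition.** A sign system is a choice of $s_a,\dots,s_e\in E$ such that

1. $s_y$ inverts the generators occurring in $\hat y$;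
2. $s_y$ fixes $\hat z$ whenever $y\ne z$ commute in $W$;
3. $s_b$ and $s_e$ invert both $x_1$ and $x_6$.

By these conditions $s_a,s_b,s_e$ invert both $x_1$ and $x_6$. Since $a$ commutes with $c$ and $d$, condition 2 says that $s_c,s_d$ fix $x_1x_6$, hence fix both $x_1$ and $x_6$. Example: put
$$p=\sigma_1\sigma_6\sigma_2,\quad q=\sigma_3\sigma_4,\quad r=\sigma_1\sigma_6\sigma_5,\qquad s_a=s_b=p,\quad s_c=s_d=q,\quad s_e=r. \tag{1}$$
Conditions 1 and 3 are read off. For condition 2: $p$ fixes $x_3,x_4,x_5$ (pairs $ac,ad,bd,be$); $q$ fixes $x_1,x_6,x_2,x_5$ (pairs $ac,ad,bd,ce$); $r$ fixes $x_2,x_3$ (pairs $be,ce$).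

Given a sign system, put $\Phi(y)=\hat ys_y\in A\rtimes E$. As in Section 1, $\Phi(y)^2=\hat y\,s_y(\hat y)=1$ (for $y=a$: $s_a(x_1x_6)=x_1^{-1}x_6^{-1}=(x_1x_6)^{-1}$). If $y,z$ commute in $W$, then $\hat y,\hat z$ commute and $\Phi(y)\Phi(z)=\hat y\hat z\,s_ys_z=\Phi(z)\Phi(y)$. So $\Phi:W\to A\rtimes E$ is a homomorphism. Let $H$ be the kernel of $W\to E$, $y\mapsto s_y$. Then $\Phi(H)\subseteq A$.

**Lemma 2.** For every sign system, $\Phi|_H:H\to A$ is injective.

*Proof.* The proof uses a splitting of $A$. Let $N=A_{1256}=A_{12}\times A_{56}$. From the presentation, $A$ is the multiple HNN extension of $N$ with stable letters $x_3$, centralizing $A_{156}$, and $x_4$, centralizing $A_{126}$. Britton's lemma says: if $n_0t_1n_1\cdots t_rn_r=1$ with $r\ge1$, $n_i\in N$, $t_i\in\{x_3^{\pm1},x_4^{\pm1}\}$, then there is a pinch, that is, an $i$ with $t_{i+1}=t_i^{-1}$ and $n_i$ in the subgroup centralized by that stable letter.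

For a word $w=y_1\cdots y_m$ we have $\Phi(w)=U(w)s_{y_1}\cdots s_{y_m}$ with
$$U(w)=\hat y_1\cdot s_{y_1}(\hat y_2)\cdot s_{y_1}s_{y_2}(\hat y_3)\cdots . \tag{2}$$
So $U(w)$ arises by replacing each letter $y$ by $\hat y$ with signs on its generators. At an occurrence of $a$, the factors $x_1$ and $x_6$ get the same sign, since each $s_y$ inverts both or fixes both. The signs at two occurrences of $a$ differ by $(-1)^k$, where $k$ counts the letters from $\{a,b,e\}$ from the first occurrence (inclusive) to the second (exclusive).

A nontrivial element of $H$ is represented by a nonempty reduced (shortest) word $w$, and its image is $U(w)$. So it suffices to show $U(w)\ne1$ for every nonempty reduced word $w$. Contiguous subwords of reduced words are reduced.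

**Step α: words in $a,b,e$ remember their $b$'s and $e$'s.** Let $u$ be a contiguous subword of $w$ in the letters $a,b,e$, and let $n$ be its contribution to $U(w)$, so $n\in N$. We claim: if $b$ occurs in $u$, the projection of $n$ to $A_{12}$ is not in $\langle x_1\rangle$; if $e$ occurs in $u$, the projection of $n$ to $A_{56}$ is not in $\langle x_6\rangle$.

Suppose $b$ occurs. Between two consecutive $b$'s of $u$ there is a reduced word in $a,e$, in which $a$ and $e$ alternate. It contains an $a$: otherwise it is empty or $e$, but $bb$ and $beb=e$ are not reduced. Consecutive $a$'s in it are separated by a single $e$, so $k=2$ (the letters $a$ and $e$) and they have the same sign. So all $a$'s between these two $b$'s have the same sign. Projecting to $A_{12}$ sends $a$ to $x_1^{\pm1}$, $b$ to $x_2^{\pm1}$ and $e$ to $1$, so the projection of $n$ is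
$$x_1^{n_0}x_2^{\pm1}x_1^{n_1}x_2^{\pm1}\cdots x_2^{\pm1}x_1^{n_k},\qquad k\ge1,\quad n_1,\dots,n_{k-1}\ne0 .$$
In the free group on $x_1,x_2$ this is not in $\langle x_1\rangle$. The second claim follows in the same way with $b$ and $e$ interchanged: between consecutive $e$'s the letters $a,b$ alternate, an $a$ occurs because $ee$ and $ebe=b$ are not reduced, and consecutive $a$'s are separated by a single $b$, which also flips the sign.

**Step β: words without $c$ and $d$.** If $w$ contains neither $c$ nor $d$ and $b$ or $e$ occurs, then $U(w)\ne1$ by Step α. Otherwise $w=a$ and $U(w)=x_1x_6\neq1$.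

**Step γ: words with $c$ or $d$.** Suppose $w$ contains $c$ or $d$ and $U(w)=1$. Write $U(w)=n_0t_1n_1\cdots t_rn_r$, $r\ge1$, where the $t_i\in\{x_3^{\pm1},x_4^{\pm1}\}$ come from the letters $c,d$ and the $n_i\in N$ from the subwords between them. By Britton's lemma there is a pinch $t_in_it_i^{-1}$.

If $t_i=x_3^{\pm1}$, then $n_i\in A_{156}$, so its projection to $A_{12}$ lies in $\langle x_1\rangle$. By Step α the corresponding subword $cuc$ of $w$ has no $b$ in $u$. So $u$ is a word in $a,e$, which commute with $c$, and $cuc$ is not reduced, a contradiction.

If $t_i=x_4^{\pm1}$, then $n_i\in A_{126}$, so its projection to $A_{56}$ lies in $\langle x_6\rangle$. By Step α the corresponding subword $dud$ has no $e$ in $u$. So $u$ is a word in $a,b$, which commute with $d$, and $dud$ is not reduced, a contradiction. $\square$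

*Proof of Theorem 1.* Take the sign system (1). The elements $p,q,r$ of $E$ are independent, so the map $W\to\langle p,q,r\rangle\cong(\mathbb Z/2)^3$ is exactly the coloring of Section 1. Its kernel $H$ is the genus 2 surface group found there, and Lemma 2 embeds it in $A$. $\square$

## 6. Essential supports and centralizers in $A$

We turn to Theorem 2. A copy of $\mathbb G(C_n)$ in $A$ is generated by elements about which we know only which pairs commute. So we need to control commuting elements of $A$ up to conjugacy. The map $x_i\mapsto x_{7-i}$ is an automorphism of $A$, which we call the symmetry.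

**Definition.** All reduced words for $w\in A$ use the same set of generators, $\operatorname{supp}(w)$. An element is cyclically reduced if it has minimal length in its conjugacy class; equivalently, it has no reduced word of the form $x^\varepsilon\cdots x^{-\varepsilon}$ with $x$ a generator. Every $w$ is $hw'h^{-1}$ with $w'$ cyclically reduced; the essential support of $w$ is $\operatorname{es}(w)=\operatorname{supp}(w')$.

Conjugate cyclically reduced elements are related by cyclic permutations of reduced words, so $\operatorname{es}(w)$ depends only on the conjugacy class of $w$. If $w\in A_S$, the cyclic reduction takes place inside $A_S$, so $h,w'$ can be chosen in $A_S$. Nonzero powers of a cyclically reduced element are cyclically reduced with the same support. Example: $x_1x_2x_1^{-1}$ has support $\{1,2\}$ but essential support $\{2\}$. Clearly $\operatorname{es}(w)=\emptyset$ only for $w=1$.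

**Lemma 3.** Let $Y,Z\subseteq\{1,\dots,6\}$ be disjoint, with every $x_i$, $i\in Y$, commuting with every $x_j$, $j\in Z$. For $y\in A_Y$, $z\in A_Z$,
$$\operatorname{es}(yz)=\operatorname{es}(y)\cup\operatorname{es}(z). \tag{3}$$
In particular, if $\operatorname{es}(yz)\cap Z=\emptyset$, then $z=1$.

*Proof.* Write $y=ky'k^{-1}$, $z=lz'l^{-1}$ with $k,y'\in A_Y$, $l,z'\in A_Z$ and $y',z'$ cyclically reduced. As $A_Y$ and $A_Z$ commute, $yz=(kl)\,y'z'\,(kl)^{-1}$. We check that $y'z'$ is cyclically reduced. In $A_Y\times A_Z$ lengths add, so in a reduced word for $y'z'$ the letters from $Y$ form a reduced word for $y'$ and those from $Z$ one for $z'$. If the word had the form $x^\varepsilon\cdots x^{-\varepsilon}$ with, say, $x=x_i$, $i\in Y$, then its $Y$-letters would form a reduced word for $y'$ of the same form, which is impossible. So $\operatorname{es}(yz)=\operatorname{supp}(y'z')=\operatorname{supp}(y')\cup\operatorname{supp}(z')$. $\square$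

**Centralizers.** We quote the centralizer theorem from Servatius, *Automorphisms of graph groups*, J. Algebra 126 (1989). Let $w=hw'h^{-1}\ne1$ with $w'$ cyclically reduced, $X=\operatorname{supp}(w')$. Let $X_1,\dots,X_k$ be the connected components of $X$ in the path $P_6$, which are intervals, and let $X^\perp$ be the set of vertices at distance at least $2$ from $X$ in $P_6$. Then
$$C_A(w)=h\big(\langle r_1\rangle\times\cdots\times\langle r_k\rangle\times A_{X^\perp}\big)h^{-1} \tag{4}$$
with $r_s$ cyclically reduced of support $X_s$. The factor $h\langle r_1,\dots,r_k\rangle h^{-1}$ is central in $C_A(w)$. When $X_s=\{i\}$, we have $\langle r_s\rangle=\langle x_i\rangle$, since $x_i$ commutes with $w'$. By Lemma 3, applied repeatedly to the pairwise commuting sets $X_1,\dots,X_k,X^\perp$, an element $u=h\,r_1^{a_1}\cdots r_k^{a_k}\,l\,h^{-1}$ with $l\in A_{X^\perp}$ has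
$$\operatorname{es}(u)=\bigcup_{a_s\ne0}X_s\ \cup\ \operatorname{es}(l). \tag{5}$$

Example: $C(x_1x_2)=\langle x_1x_2\rangle\times A_{456}$. Two centralizers will be used often: for all $\alpha,\beta\in\mathbb Z$, including $0$, and all $\kappa\ne0$,
$$C(x_1^\alpha x_3^\kappa)=\langle x_1\rangle\times\langle x_3\rangle\times A_{56},\qquad C(x_6^\beta x_4^\kappa)=\langle x_6\rangle\times\langle x_4\rangle\times A_{12}. \tag{6}$$
For the first: if $\alpha\ne0$ then $X=\{1,3\}$ and $X^\perp=\{5,6\}$; if $\alpha=0$ then $X=\{3\}$, $X^\perp=\{1,5,6\}$ and $A_{156}=\langle x_1\rangle\times A_{56}$. The second is its image under the symmetry.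

## 7. Bass–Serre trees and branches at a vertex

For a vertex $v$ of $\overline{P_6}$ with link $\mathrm{lk}\,v$ and star $\mathrm{St}\,v$, the presentation gives the splitting $A=Q*_CR$ with
$$Q=A_{\mathrm{St}\,v}=\langle x_v\rangle\times C=C_A(x_v),\qquad C=A_{\mathrm{lk}\,v},\qquad R=A_{\{1,\dots,6\}\smallsetminus v}.$$
We use it for $v=4$, where $Q=A_{1246}$, $C=A_{126}$, $R=A_{12356}$, and for $v=5$, where $Q=A_{1235}$, $C=A_{123}$, $R=A_{12346}$. The Bass–Serre tree $T$ has vertices the cosets $gQ,gR$ and edges the cosets $gC$, the latter joining $gQ$ to $gR$. Let $\epsilon=(P,O)$ be the base edge, with stabilizers $\mathrm{Stab}(P)=Q$, $\mathrm{Stab}(O)=R$, $\mathrm{Stab}(\epsilon)=C$.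

Groups act on these trees without inversions. An element is elliptic if it fixes a vertex; its fixed set is then a subtree. We recall four facts. Commuting elliptic elements $g,h$ have a common fixed vertex: $h$ preserves $\mathrm{Fix}(g)$, so it fixes the projection to $\mathrm{Fix}(g)$ of any vertex it fixes. Finitely many pairwise intersecting subtrees have a common vertex (Helly). The intersection graph of a finite family of subtrees is chordal: every cycle of length at least 4 in it has a chord. A path in a tree without backtracking is a geodesic.

**Definition.** Since $Q=\langle x_v\rangle\times C$, the edges at $P$ are the distinct edges $x_v^k\epsilon$, $k\in\mathbb Z$. Branch $k$ is the component of $T\smallsetminus P$ containing $x_v^kO$.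

Thus $x_v^i$ maps branch $0$ to branch $i$. An elliptic element not in $Q$ has a fixed subtree that misses $P$, so this subtree lies in a single branch. Example with $v=4$: $x_3$ fixes $O$ and is not in $Q$, so its fixed tree lies in branch $0$, while that of $x_4x_3x_4^{-1}$ lies in branch $1$.

**Lemma 4.** Let $(v,z)=(4,3)$ or $(5,6)$. If $g'\in A_{vz}$ is a reduced word beginning with $x_z^{\pm1}$, then $g'O$ and $g'P$ lie in branch $0$.

*Proof.* Write $g'=x_z^{a_1}x_v^{b_1}x_z^{a_2}\cdots$ with nonzero exponents. Here $x_z\in R$ and $x_v\in Q$, so
$$P,\quad O=x_z^{a_1}O,\quad x_z^{a_1}P=x_z^{a_1}x_v^{b_1}P,\quad x_z^{a_1}x_v^{b_1}O,\ \dots$$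
is a path. It does not backtrack, because $x_z^a\notin Q$ and $x_v^b\notin R$ for $a,b\ne0$. It starts with the edge $\epsilon$, never returns to $P$, and, continued through all syllables of $g'$, contains $g'O$ and $g'P$ after its first vertex. $\square$

**Lemma 5.** Let $u_1,\dots,u_m$ be elliptic elements on $T$ such that $u_l,u_{l+1}$ have a common fixed vertex for every $l<m$. If $u_1,u_m\notin Q$ and their fixed trees lie in different branches, then $u_l\in Q$ for some $1<l<m$.

*Proof.* Otherwise none of the $u_l$ fixes $P$. The union of their fixed trees is connected and avoids $P$, so it lies in one branch, a contradiction. $\square$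

The second tree $\Theta$ comes from the HNN splitting over $N=A_{12}\times A_{56}$ of Section 5. Its vertices are the cosets $gN$, and its edges are the cosets $gA_{156}$, joining $gN$ to $gx_3N$, and $gA_{126}$, joining $gN$ to $gx_4N$. So the neighbors of $N$ are $\nu x_3^{\pm1}N$ and $\nu x_4^{\pm1}N$ with $\nu\in N$, and the stabilizers of the corresponding edges are $\nu A_{156}\nu^{-1}$ and $\nu A_{126}\nu^{-1}$.

## 8. Three types of images

Suppose from now on that $n\ge5$ and $\varphi:L=\mathbb G(C_n)\to A$ is injective. Let $v_1,\dots,v_n$ be the vertices in cyclic order, indices mod $n$, and $w_i=\varphi(v_i)$. Then $w_i,w_j$ commute if and only if $v_i,v_j$ are equal or adjacent. In particular $w_{i-1}$ and $w_{i+1}$ both lie in $C_A(w_i)$ and do not commute with each other. We state what this gives once and for all: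
$$\text{neither }w_{i-1}\text{ nor }w_{i+1}\text{ is central in }C_A(w_i). \tag{7}$$
We may freely compose $\varphi$ with inner automorphisms, that is, conjugate all $w_i$ simultaneously; essential supports do not change.

Which essential supports can occur? Since $C_A(w_i)$ is non-abelian, (4) with $X=\operatorname{es}(w_i)$ shows that $A_{X^\perp}$ is non-abelian, so $X^\perp$ contains some $\{p,p+1\}$. That means $X\subseteq\{1,\dots,p-2\}\cup\{p+3,\dots,6\}$. For $p=1,\dots,5$ these sets are $\{4,5,6\}$, $\{5,6\}$, $\{1,6\}$, $\{1,2\}$, $\{1,2,3\}$. Hence each $w_i$ has exactly one of the following types: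

- type L: $\emptyset\ne\operatorname{es}(w_i)\subseteq\{1,2,3\}$;
- type R: $\emptyset\ne\operatorname{es}(w_i)\subseteq\{4,5,6\}$;
- type D: $\operatorname{es}(w_i)=\{1,6\}$.

We call these supports allowed. The symmetry exchanges L and R and preserves D.

Suppose for a moment that every $w_i$ were in $A_{12}$ or in $A_{56}$. Then any element of the first kind commutes with any of the second, while neighbors $w_{i-1},w_{i+1}$ of $w_i$ do not commute, and a contradiction is close. The types say this only up to conjugacy, with a different conjugator for each $i$, and they also allow the letters $3$ and $4$. Centralizers alone stop here. To compare conjugators we use fixed trees. The plan is to exclude type D (Section 9), to show that L and R alternate and that $3$ and $4$ do not occur (Section 10), and then to bring enough of the $w_i$ into one vertex group (Section 11).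

## 9. No image has essential support $\{1,6\}$

**Step 1: no $w_i$ has type D.** The purpose is to produce the obstruction of Section 4: two elements $v_3,v_j$ whose commutators with $v_1$ go to $A_{56}$ and $A_{12}$ and therefore commute.

**Normalizing $w_1,w_2$.** Suppose $w_1$ has type D. After conjugation $w_1=x_1^kx_6^m$ with $k,m\ne0$, and by (4) $C(w_1)=\langle x_1\rangle\times\langle x_6\rangle\times A_{34}$. Write $w_2=x_1^\alpha x_6^\beta f$ with $f\in A_{34}$. If $f=1$, then $w_2$ is central in $C(w_1)$, contrary to (7). So $\emptyset\ne\operatorname{es}(f)\subseteq\{3,4\}$. By (5), $\operatorname{es}(w_2)$ is the union of $\operatorname{es}(f)$ with $\{1\}$ if $\alpha\ne0$ and with $\{6\}$ if $\beta\neq0$. As this is an allowed support, either $\operatorname{es}(f)=\{3\}$ and $\beta=0$, which we call the 3-kind, or $\operatorname{es}(f)=\{4\}$ and $\alpha=0$, the 4-kind. The same holds for $w_n$. By the symmetry we may take $w_2$ of 3-kind. Conjugating by an element of $A_{34}$, which centralizes $x_1$, $x_6$ and so $w_1$, we get $w_2=x_1^\alpha x_3^\kappa$ with $\kappa\ne0$.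

By (6), $w_3\in\langle x_1\rangle\times\langle x_3\rangle\times A_{56}=A_{1356}$. Both $x_1$ and $x_3$ commute with $x_1,x_3,x_5,x_6$. So in $[w_1,w_3]$ only the $x_6^m$ of $w_1$ and the $A_{56}$-part of $w_3$ matter:
$$[w_1,w_3]\in A_{56}. \tag{8}$$

**Claim.** Let $Q=A_{1246}=\langle x_4\rangle\times\langle x_6\rangle\times A_{12}$. After conjugating everything by a suitable element of $\langle x_3\rangle$, some $w_j$ with $4\le j\le n-1$ lies in $Q$.

Such a conjugation preserves $w_1$, $w_2$, the relation (8) and $w_3\in A_{1356}$, since $x_3$ commutes with $x_1,x_5,x_6$. Moreover $w_3\notin Q$: otherwise $w_3\in A_{1356}\cap A_{1246}=A_{16}$ would commute with $w_1$, but $v_1,v_3$ are not adjacent. So to prove the Claim it suffices to find $3\le j\le n-1$ with $w_j\in Q$.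

By the normal forms above, for some $g\in A_{34}$ and $\kappa'\ne0$,
$$w_n=x_1^{\alpha'}gx_3^{\kappa'}g^{-1}\ \text{ (3-kind)}\qquad\text{or}\qquad w_n=x_6^{\beta'}gx_4^{\kappa'}g^{-1}\ \text{ (4-kind)}.$$

*Case (i): $w_n$ is of 4-kind and $g\in\langle x_3\rangle\langle x_4\rangle$.* The factor from $\langle x_4\rangle$ commutes with $x_4^{\kappa'}$ and can be dropped, and the factor from $\langle x_3\rangle$ commutes with $x_6$ and can be removed by conjugating by its inverse. Then $w_n=x_6^{\beta'}x_4^{\kappa'}$, and $w_{n-1}\in Q$ by (6). So $j=n-1$ works.

*Case (ii): all other cases.* If $w_n$ is of 3-kind, then $g\notin\langle x_3\rangle$, as otherwise $w_n=x_1^{\alpha'}x_3^{\kappa'}$ would commute with $w_2$. If $w_n$ is of 4-kind, then $g\notin\langle x_3\rangle\langle x_4\rangle$. Splitting off a first power of $x_3$ from the reduced word $g$ and conjugating by its inverse, which commutes with $x_1$ and $x_6$, we get $g=x_4^ig'$ with $i\ne0$, where $g'$ is trivial or begins with $x_3^{\pm1}$, and $g'\ne1$ if $w_n$ is of 4-kind.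

Let $T$ be the tree of Section 7 for $v=4$. We locate the fixed trees of $w_2$ and $w_n$. The element $w_2=x_1^\alpha x_3^\kappa$ lies in $R=A_{12356}$, so it fixes $O$, and it is not in $Q$. So its fixed tree lies in branch $0$.

For $w_n$: since $x_4$ commutes with $x_1$ and $x_6$, we have $w_n=x_4^i\,u\,x_4^{-i}$ with $u=x_1^{\alpha'}g'x_3^{\kappa'}g'^{-1}$ or $u=x_6^{\beta'}g'x_4^{\kappa'}g'^{-1}$. In the first case $u=g'x_1^{\alpha'}x_3^{\kappa'}g'^{-1}$ fixes $g'O$, because $x_1$ commutes with $g'\in A_{34}$; and $u\notin Q$, because its $x_3$-exponent sum is $\kappa'\ne0$. In the second case $u=g'x_6^{\beta'}x_4^{\kappa'}g'^{-1}$ fixes $g'P$, where we use that $x_6^{\beta'}$ commutes with $g'$: this holds for the letter $x_3$ and the letter $x_4$, since $|6-3|,|6-4|\ge2$. And $u\notin Q=C(x_4)$: $x_6$ commutes with $x_4$, while $g'x_4^{\kappa'}g'^{-1}$ does not commute with $x_4$ in the free group $A_{34}$, since $g'$ begins with $x_3^{\pm1}$ and so is not in $\langle x_4\rangle$. By Lemma 4 (or because $g'O=O$ when $g'=1$), the fixed tree of $u$ lies in branch $0$. So the fixed tree of $w_n$ lies in branch $i\ne0$, and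 in particular $w_n\notin Q$.

Now we connect $w_2$ to $w_n$ by a chain. Elements of type L are conjugate into $A_{123}\le R$, those of type D into $A_{16}\le R$. Those of type R whose essential support is not $\{4,5\}$ or $\{4,5,6\}$ have it contained in $\{5,6\}$ or $\{4,6\}$, so they are conjugate into $R$ or $Q$. All these are elliptic on $T$; this includes $w_2$ and $w_n$, whose essential supports lie in $\{1,3\}$ or $\{4,6\}$.

Suppose $\operatorname{es}(w_j)=X$ is $\{4,5\}$ or $\{4,5,6\}$; call such $w_j$, $2\le j\le n$, exceptional. Then $3\le j\le n-1$. Here $X$ is one interval and $X^\perp=\{1,2\}$, so $w_{j\pm1}=h\,r^{a_\pm}l_\pm\,h^{-1}$ with $l_\pm\in A_{12}$. By (7), $l_\pm\ne1$. If $a_\pm\neq0$, then by (5) $\operatorname{es}(w_{j\pm1})$ would contain $X$ and also $1$ or $2$, which is not allowed. So $a_\pm=0$, and $w_{j-1},w_{j+1}\in hA_{12}h^{-1}\le hCh^{-1}$ are elliptic, not exceptional, and both fix the edge $h\epsilon$.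

List in order the elements $w_2,\dots,w_n$ that are not exceptional. Two consecutive members of the list are either $w_j,w_{j+1}$, which are commuting elliptic elements, or $w_{j-1},w_{j+1}$ with $w_j$ exceptional. In both cases they have a common fixed vertex. By Lemma 5, some $w_j$ with $3\le j\le n-1$ lies in $Q$. This proves the Claim.

**The contradiction.** Take $j$ from the Claim, so $j\ne3$. Since $x_4$ and $x_6$ commute with $x_1,x_2,x_4,x_6$, only the $x_1^k$ of $w_1$ and the $A_{12}$-part of $w_j$ matter in $[w_1,w_j]$, and so $[w_1,w_j]\in A_{12}$. This commutes with $[w_1,w_3]\in A_{56}$. Since $\varphi$ is injective, $[v_1,v_3]$ and $[v_1,v_j]$ commute in $L$. But $v_3$ and $v_j$, with $4\le j\le n-1$, are not adjacent to $v_1$, so $\langle v_1,v_3,v_j\rangle=\langle v_1\rangle*\langle v_3,v_j\rangle$. In this free product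
$$v_1v_3v_1^{-1}v_3^{-1}v_1v_jv_1^{-1}v_j^{-1}\quad\text{and}\quad v_1v_jv_1^{-1}v_j^{-1}v_1v_3v_1^{-1}v_3^{-1}$$
are distinct normal forms. This contradiction shows that there is no type D.

## 10. Alternation, and the removal of the letters 3 and 4

**Step 2: types L and R alternate; so $n$ is even and $n\ge6$.** Suppose $w_i,w_{i+1}$ both have type L; two of type R are treated by the symmetry. Put $X=\operatorname{es}(w_i)$ and $w_{i+1}=h\,r_1^{a_1}\cdots r_k^{a_k}\,l\,h^{-1}$ as in (4). By (7), $l\ne1$. By (5), $\emptyset\ne\operatorname{es}(l)\subseteq X^\perp\cap\{1,2,3\}$. With $X\subseteq\{1,2,3\}$ this forces $X=\{3\}$, $\operatorname{es}(l)=\{1\}$, or $X=\{1\}$, $\operatorname{es}(l)=\{3\}$.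

If $X=\{3\}$, then $l\in A_{156}=\langle x_1\rangle\times A_{56}$ has $\operatorname{es}(l)=\{1\}$, so $l\in\langle x_1\rangle$ by Lemma 3. Then $w_{i+1}\in h(\langle x_1\rangle\times\langle x_3\rangle)h^{-1}$ is central in $C(w_i)=h(\langle x_1\rangle\times\langle x_3\rangle\times A_{56})h^{-1}$, contrary to (7).

If $X=\{1\}$, then $w_i=hx_1^\kappa h^{-1}$ with $\kappa\ne0$, and $l\in A_{3456}$ is $l=c\,x_3^b\,c^{-1}$ with $b\ne0$ and $c\in A_{3456}$, which commutes with $x_1$. Put $h'=hc$. Then $w_i=h'x_1^\kappa h'^{-1}$ and $w_{i+1}=h'x_1^ax_3^bh'^{-1}$ for some $a$. By (6), $w_i$ is central in $C(w_{i+1})$, contrary to (7) with $i+1$ in place of $i$.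

So neighbors have opposite types, $n$ is even, and $n\ge6$. We record a consequence.
$$\text{If }w_i=hw'h^{-1}\text{ with }w'\text{ cyclically reduced of support }X,\text{ then }w_{i\pm1}\in hA_{X^\perp}h^{-1}. \tag{9}$$
Indeed $w_{i\pm1}$ has the type opposite to that of $w_i$, so $\operatorname{es}(w_{i\pm1})$ is disjoint from $X$, and all $a_s=0$ by (5).

**Step 3: no L-type $w_i$ has $3\in\operatorname{es}(w_i)$, and no R-type $w_i$ has $4\in\operatorname{es}(w_i)$.** The purpose is to confine the essential supports to $\{1,2\}$ and $\{5,6\}$. By the symmetry it suffices to prove the first statement. Suppose $w_1$ has type L and $3\in X=\operatorname{es}(w_1)$. After conjugation $w_1\in A_{123}$ is cyclically reduced. By (9), $w_2,w_n\in A_{X^\perp}\subseteq A_{156}=\langle x_1\rangle\times A_{56}$. They have type R, so $w_2,w_n\in A_{56}$ by Lemma 3.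

**Both $w_2$ and $w_n$ have essential support $\{6\}$.** If $5\in\operatorname{es}(w_2)$, then $\operatorname{es}(w_2)$ is $\{5\}$ or $\{5,6\}$, and in both cases its $\perp$ is $\{1,2,3\}$. Write $w_2=fw'f^{-1}$ with $f,w'\in A_{56}$ and $w'$ cyclically reduced. By (9), $w_3\in fA_{123}f^{-1}=A_{123}$, as $A_{56}$ and $A_{123}$ commute. So $w_3$ commutes with $w_n\in A_{56}$, but $v_3,v_n$ are not adjacent. Likewise, if $5\in\operatorname{es}(w_n)$, then $w_{n-1}\in A_{123}$ commutes with $w_2\in A_{56}$, but $v_{n-1},v_2$ are not adjacent. So $\operatorname{es}(w_2)=\operatorname{es}(w_n)=\{6\}$.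

**Locating fixed trees.** Conjugating by an element of $A_{56}$, which centralizes $A_{123}\ni w_1$, we get $w_2=x_6^k$ and $w_n=gx_6^mg^{-1}$ with $k,m\ne0$, $g\in A_{56}$, and $g\notin\langle x_6\rangle$ because $w_2,w_n$ do not commute. Conjugating by a power of $x_6$, we may take $g=x_5^ig'$ with $i\ne0$, where $g'$ is trivial or begins with $x_6^{\pm1}$.

Let $T'$ be the tree of Section 7 for $v=5$, with $Q'=A_{1235}=\langle x_5\rangle\times A_{123}$, $C'=A_{123}$, $R'=A_{12346}$ and base edge $\epsilon'=(P',O')$. The element $w_2=x_6^k$ fixes $O'$ and is not in $Q'$, so its fixed tree lies in branch $0$. The element $g'x_6^mg'^{-1}$ fixes $g'O'$, and it is not in $Q'$, because its $x_6$-exponent sum is $m\ne0$. By Lemma 4 (or because $g'O'=O'$ when $g'=1$) its fixed tree lies in branch $0$. So the fixed tree of $w_n=x_5^i(g'x_6^mg'^{-1})x_5^{-i}$ lies in branch $i\ne0$.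

**The chain.** Call $w_j$ exceptional now if $\operatorname{es}(w_j)$ is $\{4,5\}$, $\{5,6\}$ or $\{4,5,6\}$. The other $w_j$ have essential support contained in $\{1,2,3\}$, in $\{4,6\}$, or equal to $\{5\}$, so they are conjugate into $R'$ or $Q'$ and are elliptic on $T'$. This includes $w_2$ and $w_n$. If $w_j$ is exceptional, with $X=\operatorname{es}(w_j)$, then $X^\perp\subseteq\{1,2,3\}$, and by (9) $w_{j-1},w_{j+1}\in hA_{123}h^{-1}=hC'h^{-1}$ both fix the edge $h\epsilon'$. They have type L, so they are not exceptional. So, listing in order the non-exceptional elements among $w_2,\dots,w_n$, consecutive ones have a common fixed vertex, as in Step 1. By Lemma 5, applied to $T'$, some $w_j$ with $3\le j\le n-1$ lies in $Q'=\langle x_5\rangle\times A_{123}$.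

**The contradiction.** Since $\operatorname{es}(w_j)$ is of type L or R, Lemma 3 gives $w_j\in\langle x_5\rangle$ or $w_j\in A_{123}$. If $w_j\in\langle x_5\rangle$, it commutes with $w_1\in A_{123}$, which is impossible for $3\le j\le n-1$. If $w_j\in A_{123}$, it commutes with $w_2,w_n\in A_{56}$, so $v_j$ is adjacent to $v_2$ and to $v_n$; with $3\le j\le n-1$ this means $j=3$ and $j=n-1$, so $n=4$, a contradiction.

## 11. A triangulated polygon of fixed trees

**Step 4: conclusion.** Now $\operatorname{es}(w_i)\subseteq\{1,2\}$ for type L and $\operatorname{es}(w_i)\subseteq\{5,6\}$ for type R. We use the tree $\Theta$ with vertices $gN$, $N=A_{12}\times A_{56}$. All $w_i$ are conjugate into $N$, hence elliptic. Let $X_i\subset\Theta$ be the fixed subtree of $w_i$.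

**Opposite types meet only if adjacent.** If $w_i$ fixes $gN$, then $g^{-1}w_ig\in A_{12}\times A_{56}$, and by Lemma 3 $w_i\in gA_{12}g^{-1}$ if the type is L and $w_i\in gA_{56}g^{-1}$ if the type is R. Hence:
$$\text{if }w_i,w_j\text{ have opposite types and }X_i\cap X_j\ne\emptyset,\text{ then }v_i,v_j\text{ are adjacent}, \tag{10}$$
because then $w_i$ and $w_j$ commute.

**A triangulation.** The next task is to find three elements of the same type with a common fixed vertex. Let $I$ be the graph on $\mathbb Z/n$ with $i\ne j$ joined if and only if $X_i\cap X_j\ne\emptyset$. It is chordal, being an intersection graph of subtrees. It contains the cycle $1,2,\dots,n$, as $w_i,w_{i+1}$ are commuting elliptic elements. A cycle of length at least $4$ in $I$ has a chord, and the chord splits the polygon into two polygons with fewer sides whose boundaries are again cycles in $I$. By induction the $n$-gon has a triangulation all of whose edges are edges of $I$. It has $n-2$ triangles and each of the $n$ sides lies in exactly one of them; as $n\ge4$, no triangle contains three sides, so some triangle contains two sides. Let it be $\{d-1,d,d+1\}$.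 The diagonal $\{d-1,d+1\}$ lies in a second triangle $\{d-1,d+1,c\}$, with $c\notin\{d-1,d,d+1\}$.

By Step 2, $w_{d-1},w_{d+1}$ have the same type and $w_d$ the opposite one. If $w_c$ had the type opposite to that of $w_{d\pm1}$, then by (10) $v_c$ would be adjacent to $v_{d-1}$ and to $v_{d+1}$. As $c\ne d$, this gives $c=d-2$ and $c=d+2$ mod $n$, so $n=4$, a contradiction. So $w_{d-1},w_{d+1},w_c$ have the same type, by the symmetry type L, and $w_d$ has type R.

By Helly, $X_{d-1},X_{d+1},X_c$ have a common vertex. After conjugation it is the vertex $N$, so $w_{d-1},w_{d+1},w_c\in A_{12}$. By Helly again, there is a vertex $gN\in X_{d-1}\cap X_d\cap X_{d+1}$. Let $D=\langle w_{d-1},w_{d+1}\rangle\le A_{12}$. It is non-abelian, and it fixes $N$ and $gN$.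

**Claim.** If $D$ fixes $gN$, then $gN=\gamma N$ for some $\gamma\in A_{456}$.

The Claim says that the two vertices differ by something that centralizes $A_{12}$. We induct on the distance from $N$ to $gN$; distance $0$ is trivial. The first edge of the geodesic from $N$ to $gN$ is fixed by $D$. It leads to $\nu x_3^{\pm1}N$ or to $\nu x_4^{\pm1}N$ with $\nu\in N$, and has stabilizer $\nu A_{156}\nu^{-1}$ or $\nu A_{126}\nu^{-1}$ respectively. Write $\nu=\alpha\beta$ with $\alpha\in A_{12}$, $\beta\in A_{56}$. Since
$$\nu A_{156}\nu^{-1}=\alpha\langle x_1\rangle\alpha^{-1}\times A_{56}$$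
meets $A_{12}$ in the cyclic group $\alpha\langle x_1\rangle\alpha^{-1}$, it does not contain $D$. So the edge is of the second kind. As $\alpha\in A_{12}$ commutes with $\beta$ and $x_4$, the next vertex is
$$\nu x_4^{\pm1}N=\beta x_4^{\pm1}\alpha N=\gamma_1N,\qquad\gamma_1=\beta x_4^{\pm1}\in A_{456}.$$
Since $\gamma_1$ centralizes $A_{12}\ge D$, the group $D=\gamma_1^{-1}D\gamma_1$ fixes $\gamma_1^{-1}gN$. The distance from $N$ to $\gamma_1^{-1}gN$ equals that from $\gamma_1N$ to $gN$, which is one less than before. By induction $\gamma_1^{-1}gN=\gamma_2N$ with $\gamma_2\in A_{456}$, and $\gamma=\gamma_1\gamma_2$ works.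

**The contradiction.** So $w_d$ fixes $\gamma N$ and has type R, whence $w_d\in\gamma A_{56}\gamma^{-1}\le A_{456}$. This commutes with $A_{12}\ni w_c$. Thus $v_c$ is equal or adjacent to $v_d$, that is, $c\in\{d-1,d,d+1\}$, a contradiction. This proves Theorem 2. $\square$

By Theorems 1 and 2, $\Gamma=\overline{P_6}$ answers the question of Section 2: yes.

## 12. Further surfaces, graphs with at most five vertices, further graphs

The following supplements are not needed for the answer. Call $\Gamma$ an example if $\mathbb G(\Gamma)$ contains a closed hyperbolic surface group but no subgroup isomorphic to $\mathbb G(C_n)$ for any $n\ge5$. Write $\overline{P_m}$ for the complement of the path on $m$ vertices, $K_k$ for the complete graph on $k$ vertices, and $*$ between graphs for their join. Part 2 relies on a quoted theorem of S. Kim, *On right-angled Artin groups without surface subgroups*, Groups Geom. Dyn. 4 (2010): there is a class $\mathcal N'$ of graphs $\Gamma$, for all of which $\mathbb G(\Gamma)$ contains no closed hyperbolic surface group, which contains all chordal and all chordal bipartite graphs (bipartite graphs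 without induced cycles of length at least 6) and is closed under amalgamation along complete subgraphs.

**Theorem 3.**

1. $A$ contains $\pi_1$ of every closed orientable surface of genus $\ge2$, and of every closed non-orientable surface of even Euler characteristic $\le-2$.
2. (Using Kim's theorem.) Six vertices is the minimum: if $\Gamma$ has at most $5$ vertices and $\mathbb G(\Gamma)$ contains a closed hyperbolic surface group, then $\Gamma=C_5$. In particular, $\mathbb G(\overline{P_m})$ contains a closed hyperbolic surface group if and only if $m\ge6$.
3. There are infinitely many examples: for all $k\ge0$ the join $\overline{P_6}*K_k$ is an example, and so is the disjoint union of any two examples.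

*Proof of part 1.* The closed orientable surface of genus $g\ge2$ is a $(g-1)$-fold cover of the surface of genus 2, so the orientable case follows from Theorem 1. For the non-orientable case we use another sign system. Let $p=\sigma_1\sigma_6$, $q=\sigma_2\sigma_3$, $r=\sigma_4\sigma_5$ and
$$s_a=p,\quad s_b=pq,\quad s_c=q,\quad s_d=r,\quad s_e=pr .$$
Conditions 1 and 3 are read off. For condition 2: $p$ fixes $x_3,x_4$ ($a$ commutes with $c,d$); $pq$ fixes $x_4,x_5$ ($b$ with $d,e$); $q$ fixes $x_1,x_6,x_5$ ($c$ with $a,e$); $r$ fixes $x_1,x_6,x_2$ ($d$ with $a,b$); $pr$ fixes $x_2,x_3$ ($e$ with $b,c$). For the touching sides $ac,ce,eb,bd,da$ the pairs $(p,q),(q,pr),(pr,pq),(pq,r),(r,p)$ are independent. So $H$ acts freely, it has index $8$, and $\chi(\mathbb H^2/H)=-2$. As $s_as_bs_c=1$, the word $abc$ of odd length lies in $H$ and reverses orientation, so the surface is non-orientable. Lemma 2 embeds $H$ in $A$. Write $H=\langle a_1,\dots,a_4\mid a_1^2a_2^2a_3^2a_4^2\rangle$. For $t\ge1$ the map $a_1\mapsto1$, $a_2\mapsto-1$, $a_3,a_4\mapsto0$ respects the relator and is onto $\mathbb Z/t$. Its kernel contains the orientation-reversing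 element $a_3$, so it is a non-orientable surface group, with $\chi=-2t$.

*Proof of part 2.* We use Lemma 1, and Kurosh's theorem in this form: a freely indecomposable non-cyclic subgroup of a free product is conjugate into a factor. Surface groups as considered here are freely indecomposable and not cyclic. Let $\Gamma\ne C_5$ have at most $5$ vertices. If $\Gamma$ is chordal, apply Kim's theorem. Otherwise $\Gamma$ has an induced cycle of length at least $4$, which is a $C_4$ since $\Gamma\neq C_5$; call it $pqrs$. If $\Gamma=C_4$, then $\mathbb G(\Gamma)=F_2\times F_2$, excluded in Section 2. Otherwise there is one more vertex $v$.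

If $v$ has no neighbors, then $\mathbb G(\Gamma)=(F_2\times F_2)*\mathbb Z$, and Kurosh's theorem reduces to $F_2\times F_2$. If $v$ has one neighbor, or two adjacent neighbors, then $\Gamma$ is an amalgam of $C_4$, which is chordal bipartite, and a complete graph ($K_2$ or $K_3$, which is chordal) along a complete graph; use Kim's theorem. If $v$ has two opposite neighbors $p,r$, then $\{p,r\}$ is joined to $\{q,s,v\}$ and $\mathbb G(\Gamma)=F_2\times F_3$. If $v$ has three neighbors $p,q,r$, then $\{p,r\}$ is joined to $\{q,s,v\}$, in which only $q,v$ are adjacent, and $\mathbb G(\Gamma)=F_2\times(\mathbb Z*\mathbb Z^2)$. If $v$ has four neighbors, then $\mathbb G(\Gamma)=F_2\times F_2\times\mathbb Z$. By Lemma 1 a surface group in one of these would embed in a free group, in $\mathbb Z$, or in $\mathbb Z*\mathbb Z^2$, and in the last case, by Kurosh's theorem, in $\mathbb Z$ or $\mathbb Z^2$; none of this is possible.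

The graph $C_5$ itself is not an example, since $\mathbb G(C_5)$ contains itself, so an example has at least six vertices. For the last assertion: for $m\le5$ the graph $\overline{P_m}$ has at most $5$ vertices and is not $C_5$, as $\overline{C_5}\cong C_5$ is not a path; and for $m\ge6$ it contains $\overline{P_6}$ as an induced subgraph, so Theorem 1 applies.

*Proof of part 3.* The join contains $\overline{P_6}$, and the disjoint union contains an example, as an induced subgraph, so surface groups are present. Let $n\ge5$. The group $\mathbb G(C_n)$ has trivial center. If it embeds in $\mathbb G(\overline{P_6}*K_k)=A\times\mathbb Z^k$, its intersection with $\mathbb Z^k$ is central in it, hence trivial, so it embeds in $A$, contradicting Theorem 2. Also $\mathbb G(C_n)$ is freely indecomposable, as $C_n$ is connected, and not cyclic. The group of a disjoint union is the free product of the two groups, so by Kurosh's theorem, if $\mathbb G(C_n)$ embeds in it, it embeds in a factor, which is impossible for examples. $\square$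

No claim is made here about non-orientable surfaces of odd Euler characteristic, nor about whether $\mathbb G(\overline{P_7})$ contains some $\mathbb G(C_n)$ with $n\ge5$. The answer to the question depends on neither.
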